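# Defining $\mathbf F_q[t]$ inside $\mathbf F_q(t)$ by twists of a supersingular elliptic curve

## 1. Points on $(t^9-t)y^2=x^3-x$ and the quotient $x'/y$

Work over $\mathbf F_3(t)$ and write $x'=dx/dt$. Consider the equation
$$(t^9-t)\,y^2=x^3-x .$$
One solution is $(x,y)=(t^3+t,\,1)$, because $(t^3+t)^3-(t^3+t)=t^9+t^3-t^3-t=t^9-t$. Another is $(x,y)=\bigl(-(t^{-3}+t^{-1}),\,t^{-5}\bigr)$: here $x^3-x=-t^{-9}-t^{-3}+t^{-3}+t^{-1}=t^{-1}-t^{-9}$, and $(t^9-t)t^{-10}$ is the same. Now form $g=x'/y$. For the first solution $g=1$. For the second, $x'=t^{-2}$ and $g=t^{-2}\cdot t^5=t^3$. In the second solution $x$ and $y$ both have poles at $t=0$, and still $g$ is a polynomial. This is no accident: for every solution in rational functions with $y\neq 0$, $g$ is a polynomial.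

Here is the construction for general $p$. Let $q=p^d$ be a power of the prime $p$, let $K=\mathbf F_q(t)$, and put $\ell=p^2$. Fix an elliptic curve $E/\mathbf F_p$ with exactly $p+1$ rational points (Section 3 shows that there is one). For $p$ odd write $E:Y^2=h(X)$ with $h\in\mathbf F_p[X]$ a monic separable cubic, and put $h_X=dh/dX$. For $p=2$ take $E:Y^2+Y=X^3$. Let $\omega_E=dX/Y$ ($p$ odd), $\omega_E=dX$ ($p=2$); this is an invariant differential. Let
$$\Theta=\{t^{\ell^k}:k\ge 0\}.$$
For $w\in\Theta$ and $g,x,y\in K$ consider the system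
$$\begin{cases}(w-t)\,y^2=h(x),\quad w\ne t,\quad y\ne 0,\quad gy=x' & (p\text{ odd}),\\[2pt] y^2+y=x^3+tw^2,\quad g=x' & (p=2).\end{cases}\tag{1}$$

For $p$ odd the curve $(w-t)y^2=h(x)$ is a *twist* of $E$: over $K(\sqrt{w-t})$ the map $(x,y)\mapsto(x,y\sqrt{w-t})$ carries it to $E$. The differential $\omega_E$ becomes $dx/(y\sqrt{w-t})=g\,dt/\sqrt{w-t}$. For $p=2$, adjoin $z$ with $z^2+z=tw^2$; then $(x,y+z)$ lies on $E$, and $\omega_E$ becomes $dx=g\,dt$. So $g$ is the coefficient of the pulled-back invariant differential. Two examples for $p=2$: with $w=t$ the pair $(x,y)=(t,0)$ gives $g=1$; with $w=t^4$ the pair $(t^3,0)$ solves the equation since $t^9+t\cdot t^8=0$, and gives $g=3t^2=t^2$.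

What is this for? It is a machine that outputs polynomials when it is fed rational functions, and the machine is described by polynomial equations with existential quantifiers. We want to use it to define the ring $\mathbf F_q[t]$ inside the field $\mathbf F_q(t)$.

## 2. Diophantine subsets of $\mathbf F_q(t)$ and the main theorem

Consider $\mathbf F_q(t)$ as a structure in the language $L_t=\{+,\cdot,0,1,t\}$, where $t$ is a constant symbol for the variable.

**Definition.** A set $S\subseteq\mathbf F_q(t)^n$ is *diophantine* if it is definable by a positive existential $L_t$-formula. Equivalently, there are $m\ge0$ and a polynomial $f(x_1,\dots,x_n,y_1,\dots,y_m)$ with coefficients in $\mathbf F_p[t]$ such that $\mathbf x\in S$ if and only if $f(\mathbf x,\mathbf y)=0$ for some $\mathbf y\in\mathbf F_q(t)^m$.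

Positive formulas may use "and" and "or", but no negation and no universal quantifier. The question, taken from Gunther Cornelissen and Karim Zahidi, "Topology of Diophantine Sets: Remarks on Mazur's Conjectures", arXiv:math/0006140 (2000), is whether $\mathbf F_q[t]$ is a diophantine subset of $\mathbf F_q(t)$.

Some small cases.

* The constants: $\mathbf F_q=\{b: b^q=b\}$ is diophantine.
* The condition $y\neq0$ is diophantine: $\exists y_1:\ yy_1=1$.
* Polynomials of degree at most a fixed $N$: $f=\sum_{i\le N}b_it^i$ with $b_i^q=b_i$. The number of quantified variables grows with $N$, so this does not reach all of $\mathbf F_q[t]$ with one formula.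
* The derivative: since $K=\bigoplus_{i<p}t^iK^p$ and $p$-th powers have derivative $0$, the relation $z=x'$ says $\exists u_0,\dots,u_{p-1}:\ x=\sum_{i<p}t^iu_i^p,\ z=\sum_{1\le i<p}i\,t^{i-1}u_i^p$. It is diophantine.

The obvious description of $\mathbf F_q[t]$ is this. A *finite place* $P$ is given by a monic irreducible $\pi\in\mathbf F_q[t]$, with valuation $v_P$; then $x\in\mathbf F_q[t]$ if and only if $v_P(x)\ge0$ for all finite $P$. This quantifies universally over infinitely many places, and that is what a positive existential formula cannot do directly. The system (1) gets integrality at all finite places at once.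

We shall use constantly that if $x$ is integral at a finite $P$, then so is $x'$ (quotient rule), and that in general
$$v_P(x')\ge v_P(x)-1 .$$
To see the latter, write $x=\pi^nu$ with $u$ a unit at $P$; then $x'=n\pi^{n-1}\pi'u+\pi^nu'$.

**Definition.** Let $B\subseteq K$ be the set of $f$ such that $f=0$, or there are $w,\tau\in\Theta$ and $g,u,v,x,y\in K$ such that (1) holds and
$$f-g=u^\ell-u,\qquad tf-\tau g=v^\ell-v.\tag{2}$$

For instance, for $p=3$ the polynomials $1$ and $t^3$ lie in $B$: take $g=f$ from Section 1 with $w=t^9$, and $\tau=t$, $u=v=0$.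

**Theorem 1.** $\Theta$ and $B$ are diophantine, and $\mathbf F_p[t]\subseteq B\subseteq\mathbf F_q[t]$. Consequently
$$\mathbf F_q[t]=\Big\{\sum_{i=1}^d b_if_i:\ b_i^q=b_i,\ f_i\in B\Big\}\tag{3}$$
is diophantine in $(\mathbf F_q(t),L_t)$.

So the answer is yes, for every prime power $q$. The formula (3) follows from the inclusions. For "$\supseteq$", $b_i\in\mathbf F_q$ and $f_i\in\mathbf F_q[t]$. For "$\subseteq$", let $b_1,\dots,b_d$ be an $\mathbf F_p$-basis of $\mathbf F_q$ and expand the coefficients of a polynomial in it; this gives $f_i\in\mathbf F_p[t]\subseteq B$.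

Everything in (1) and (2) has coefficients in $\mathbf F_p[t]$, and the conditions $w\ne t$, $y\ne0$, $z=x'$ are diophantine. So $B$ is diophantine as soon as $\Theta$ is. Three things remain: $\Theta$ is diophantine, $B\subseteq\mathbf F_q[t]$, and $\mathbf F_p[t]\subseteq B$.

## 3. A curve over $\mathbf F_p$ with $p+1$ points

This section supplies $E$. If $\#E(\mathbf F_p)=p+1$, then the trace of the Frobenius $\pi_E$ is $0$, so $\pi_E^2=-p$.

For $p=2$, $Y^2+Y=X^3$ has the affine points $(0,0),(0,1)$ and the point at infinity, so $3$ points. For $p=3$, $Y^2=X^3-X$ has the points $(0,0),(1,0),(2,0)$ and infinity, so $4$ points.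

Let $p\ge5$. The elliptic curve $\mathbf C/\mathbf Z[\sqrt{-p}]$ has complex multiplication, so it has a model over a number field with good reduction at a place over $p$ and with the endomorphism $\sqrt{-p}$ defined there. Its reduction $\tilde E$ over $\overline{\mathbf F}_p$ has an endomorphism $\varphi$ with $\varphi^2=-p$ and $\deg\varphi=p$. It acts on the tangent space by a scalar $c$ with $c^2=-p=0$. So $\varphi$ is inseparable, of degree $p$, hence equal to the Frobenius $\tilde E\to\tilde E^{(p)}$ followed by an isomorphism $\tilde E^{(p)}\cong\tilde E$. Therefore $j(\tilde E)^p=j(\tilde E)$, that is, $j(\tilde E)\in\mathbf F_p$. Also $[p]=-\varphi^2$ is purely inseparable on $\tilde E$.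

Let $E/\mathbf F_p$ have this $j$-invariant; it is isomorphic to $\tilde E$ over $\overline{\mathbf F}_p$. Let $a$ be its Frobenius trace, so the dual isogeny is $\hat\pi_E=a-\pi_E$. It acts on the tangent space by $a$. If $p\nmid a$, then $\hat\pi_E$ is separable of degree $p$, and $[p]=\hat\pi_E\pi_E$ is not purely inseparable, a contradiction. So $p\mid a$, and $|a|\le2\sqrt p<p$ gives $a=0$.

## 4. The quotient $x'/y$ has no finite pole

**Lemma 1.** If (1) holds with $w\in\Theta$, then $g\in\mathbf F_q[t]$.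

*Proof.* Let $P$ be a finite place. We show $v_P(g)\ge0$.

**The case $p$ odd.** Let $D=w-t\in\mathbf F_q[t]$. As $w\in\Theta$ and $w\ne t$, $w$ is a $p$-th power, so $D'=-1$. Hence $v_P(D)\in\{0,1\}$, since $v_P(D)\ge2$ would give $v_P(D')\ge1$.

*Poles of $x$.* Let $v_P(x)=-n<0$. Then $v_P(D)+2v_P(y)=-3n$, so
$$v_P(g)=v_P(x')-v_P(y)\ge -n-1+\frac{3n+v_P(D)}2=\frac{n-2+v_P(D)}2 .$$
If $v_P(D)=0$, then $3n$ is even, so $n\ge2$. If $v_P(D)=1$, then $n\ge1$ is enough. In both cases $v_P(g)\ge0$.

*Places where $x$ is integral.* Then $v_P(D)+2v_P(y)\ge0$ and $v_P(D)\le1$, so $v_P(y)\ge0$. If $v_P(y)=0$, then $g=x'/y$ is integral. If $v_P(y)>0$, then $h(x)\equiv0$ at $P$; since $h$ is separable, $h$ and $h_X$ generate the unit ideal, so $h_X(x)$ is a unit at $P$. Differentiate $Dy^2=h(x)$ and use $x'=gy$: $D'y^2+2Dyy'=h_X(x)\,g\,y$. Dividing by $y$,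
$$h_X(x)\,g=D'y+2Dy',\tag{4}$$
and the right side is integral. So $g$ is integral.

**The case $p=2$.** If $v_P(x)\ge0$, then $g=x'$ is integral. Let $v_P(x)=-n<0$. As $tw^2$ is integral, $v_P(x^3+tw^2)=-3n$, so $v_P(y)=-3n/2$ and $n=2m$ with $m\ge1$. Differentiating the equation gives $y'=x^2x'+w^2$. Since $v_P(y')\ge-3m-1$, we get $v_P(x^2x')\ge-3m-1$, so $v_P(x')\ge-3m-1+4m=m-1\ge0$. $\square$

## 5. Why $t^{p-1}$ never occurs as $g$

The first thing to try is to let $f$ be the output $g$ itself: is every polynomial over $\mathbf F_p$ a $g$ in (1) for some $w$?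

The first observation is that a single $w$ cannot suffice. Let $p$ be odd, $w=t^Q$ with $Q>1$, $D=t^Q-t$. Then $\deg g\le(Q-3)/2$. To check this, use the valuation at infinity, for which $v_\infty(x')\ge v_\infty(x)+1$. If $v_\infty(x)=-n<0$, then $2v_\infty(y)=Q-3n$, so $n$ is odd, and $v_\infty(g)\ge-n+1-\frac{Q-3n}2=\frac{n+2-Q}2\ge\frac{3-Q}2$. If $v_\infty(x)\ge0$, then $2v_\infty(y)=Q+v_\infty(h(x))\ge Q$, so $v_\infty(y)\ge\frac{Q+1}2$ and $v_\infty(h(x))\ge1$. Then $h_X(x)$ is a unit at $\infty$, and (4) gives $v_\infty(g)\ge\min\bigl(\frac{Q+1}2,\,-Q+\frac{Q+1}2+1\bigr)=\frac{3-Q}2$. So for each $w$ there are finitely many $g$, and $w$ has to range over an infinite set such as $\Theta$.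

Letting $w$ range over $\Theta$ is still not enough.

**Proposition 2.** There is no solution of (1) in $K$ with $w\in\Theta$ and $g=t^{p-1}$.

*Proof.* If $p=2$, then $g'=x''=0$, but $t'=1$. Let $p$ be odd and $D=w-t$. Since $D=h(x)/y^2$,
$$g\,D^{(p-1)/2}=\frac{x'\,h(x)^{(p-1)/2}}{y^{p}} .$$
Write $h(X)^{(p-1)/2}=\sum_ka_kX^k$, $0\le k\le3(p-1)/2$. Then $a_{p-1}=0$. Indeed, modulo $p$ the number of affine points of $E$ over $\mathbf F_p$ is $\sum_{X\in\mathbf F_p}(1+h(X)^{(p-1)/2})=\sum_Xh(X)^{(p-1)/2}=-a_{p-1}$, because $\sum_XX^k$ is $-1$ when $k$ is a positive multiple of $p-1$ and $0$ otherwise, and $3(p-1)/2<2(p-1)$. This number is $p\equiv0$. For the other $k$ we have $k+1\not\equiv0\pmod p$, since $k+1<2p$ and $k+1\neq p$. So $x'h(x)^{(p-1)/2}$ is the derivative of $\sum_{k\ne p-1}\frac{a_k}{k+1}x^{k+1}$. The factor $y^{-p}$ is a constant for $d/dt$, and the $p$-th derivative vanishes on $K=\bigoplus_{i<p}t^iK^p$. So the $(p-1)$-st derivative of $gD^{(p-1)/2}$ is $0$.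

Now put $g=t^{p-1}$. Here $w$ is a $p$-th power, so it is constant for $d/dt$. The $(p-1)$-st derivative of $t^{p-1+k}$ is $(p-1+k)\cdots(k+1)\,t^k$. For $1\le k\le\frac{p-1}2$ one of the factors is $p$; for $k=0$ the product is $(p-1)!=-1$. Hence the $(p-1)$-st derivative of $t^{p-1}(w-t)^{(p-1)/2}$ is $-w^{(p-1)/2}\ne0$, a contradiction. $\square$

So the machine cannot output all $f$. The repair has two halves: we shall prove that for every $f\in\mathbf F_p[t]$ a suitable power $f^{p^r}$ is an output, and we use (2) to return from $f^{p^r}$ to $f$. We do the second half first.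

## 6. Artin–Schreier relations: the powers $t^{\ell^k}$ and the descent from $g$ to $f$

Two simple facts are behind this section. First, telescoping: for every $z\in K$,
$$z^{\ell^k}-z=u^\ell-u\quad\text{with }u=\sum_{i<k}z^{\ell^i}.\tag{5}$$
Second, any pole of an element $u^\ell-u$ has order divisible by $\ell$: at a pole of $u$ its valuation is $\ell$ times that of $u$, and elsewhere it is integral.

**Lemma 3.** For $w\in K^*$: $w\in\Theta$ if and only if there are $u,v\in K$ with
$$w-t=u^\ell-u,\qquad w^{-1}-t^{-1}=v^\ell-v.\tag{6}$$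

*Proof.* If $w=t^{\ell^k}$, apply (5) to $z=t$ and to $z=1/t$.

For the converse we use induction on the degree (height) of the rational function $w$, and suppose (6).

**Step 1: the shape of $w$.** This step shows that $w$ is an $\ell$-th power, possibly times $t$. Let $P\ne0$ be a finite place. If $v_P(w)<0$, then $v_P(w-t)=v_P(w)$; if $v_P(w)>0$, then $v_P(w^{-1}-t^{-1})=-v_P(w)$. Either way we have a pole of order $|v_P(w)|$ of the left side of a relation in (6), so $\ell\mid v_P(w)$. At $P=0$ let $n=v_0(w)$. If $n<0$, then $v_0(w-t)=n$; if $n\ge2$, then $v_0(w^{-1}-t^{-1})=-n$. So $\ell\mid n$ or $n\in\{0,1\}$; in any case $n\equiv0$ or $1\pmod\ell$. By unique factorization, and because every element of $\mathbf F_q$ is an $\ell$-th power, $w=z^\ell$ or $w=tz^\ell$ with $z\in K^*$.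

**Step 2: the case $w=z^\ell$.** Here we pass to $z$ by induction. The function $w$ is not constant, since otherwise $w-t$ would have a simple pole at $\infty$. So $z$ has smaller height than $w$. Moreover
$$z-t=(w-t)-(z^\ell-z)=(u-z)^\ell-(u-z),$$
and similarly $z^{-1}-t^{-1}=(v-z^{-1})^\ell-(v-z^{-1})$. By induction $z\in\Theta$, so $w=z^\ell\in\Theta$.

**Step 3: the case $w=tz^\ell$.** We show $w=t$. Differentiating (6),
$$z^\ell-1=-u',\qquad t^{-2}(z^{-\ell}-1)=v'.$$
Let $P\neq0$ be a finite place. If $v_P(z)=-m<0$, then $v_P(w-t)=-\ell m$, so $v_P(u)=-m$, and $-\ell m=v_P(u')\ge-m-1$. This is impossible as $(\ell-1)m\ge3$. If $v_P(z)=m>0$, then $v_P(w^{-1}-t^{-1})=-\ell m$, so $v_P(v)=-m$ and $-\ell m=v_P(v')\ge-m-1$, again impossible. So $z=ct^e$ with $c\in\mathbf F_q^*$, and $w=c^\ell t^{1+\ell e}$. If $e>0$, then $w^{-1}-t^{-1}$ has a pole of order $1+\ell e$ at $0$; if $e<0$, then $w-t$ has a pole of order $-(1+\ell e)$ at $0$. Neither order is divisible by $\ell$. So $e=0$, and $(c^\ell-1)t=u^\ell-u$.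 If $c^\ell\ne1$, the left side has a simple pole at $\infty$, which is impossible. So $c^\ell=1$ and $w=t\in\Theta$. $\square$

Hence $\Theta$ is diophantine (the equations (6) can be cleared of denominators, with $w\neq0$), and so is $B$.

Now the passage from $g$ to $f$. The first relation in (2) alone does not keep $f$ polynomial: with $g=0$ and $u=1/t$ we get $f=t^{-\ell}-t^{-1}$. The second relation rules this example out: $tf=t^{1-\ell}-1$ has a pole of order $\ell-1$ at $0$, so it is not of the form $v^\ell-v$. In general, the two relations together suffice.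

**Lemma 4.** If (2) holds with $\tau,g\in\mathbf F_q[t]$, then $f\in\mathbf F_q[t]$.

*Proof.* Subtract $t$ times the first relation from the second:
$$v^\ell-tu^\ell=v-tu+(t-\tau)g.\tag{7}$$
Let $P$ be a finite place and suppose that $u$ has a pole of order $m_u>0$ at $P$. Let $m_v\ge0$ be the pole order of $v$ at $P$. If $m_v>m_u$, then (7) gives $\ell m_v\le\max(\ell m_u,m_v)<\ell m_v$, a contradiction. So $m_v\le m_u$. Now differentiate (7), which removes the factor $t$ from $u^\ell$ and kills $v^\ell$: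
$$-u^\ell=v'-u-tu'+\bigl((t-\tau)g\bigr)' .$$
Comparing pole orders, $\ell m_u\le m_u+1$, impossible since $\ell\ge4$. So $u\in\mathbf F_q[t]$ and $f=g+u^\ell-u\in\mathbf F_q[t]$. $\square$

Lemmas 1 and 4 give $B\subseteq\mathbf F_q[t]$.

## 7. The curves $Y^2=t^Q-t$ and $z^2+z=t^{Q+1}$

It remains to prove $\mathbf F_p[t]\subseteq B$, so we must produce many solutions of (1). They will come from homomorphisms between a Jacobian and $E$.

Let $s\ge2$ be even if $p$ is odd, and odd if $p=2$ (so then $s\ge3$). Put $Q=p^s$. Over $\mathbf F_p$ let $C$ be the smooth projective model of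
$$Y^2=t^Q-t\quad(p\text{ odd}),\qquad z^2+z=t^{Q+1}\quad(p=2).$$

**Step 1: genus and differentials.** We need an explicit basis of the regular differentials. The affine curves are smooth: $t^Q-t$ has derivative $-1$, so it is separable, and for $p=2$ the derivative of the equation with respect to $z$ is $1$. At a point above $t=\infty$ we have $2v(Y)=Q\,v(t)$ with $Q$ odd, respectively $2v(z)=(Q+1)v(t)$ with $Q+1$ odd. So $v(t)$ is even. As the degree over the $t$-line is $2$, there is one point $\infty$, it is rational and totally ramified, with $v_\infty(t)=-2$ and $v_\infty(Y)=-Q$ (respectively $v_\infty(z)=-(Q+1)$). This holds over $\overline{\mathbf F}_p$ too, so $C$ is geometrically irreducible.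

*$p$ odd.* From $2Y\,dY=-dt$ we get $dt/Y=-2\,dY$. Where $Y\ne0$, $dt$ generates the differentials; where $Y=0$, $dY$ does. So $dt/Y$ is regular and nowhere zero on the affine part. Since $v_\infty(t)=-2$ is prime to $p$, $v_\infty(dt)=-3$, so $v_\infty(dt/Y)=Q-3$. Hence the genus $g_C$ satisfies $2g_C-2=Q-3$, that is, $g_C=\frac{Q-1}2$. As $v_\infty(t^i\,dt/Y)=Q-3-2i$, the $g_C$ differentials $\omega_i=t^i\,dt/Y$, $0\le i<g_C$, are regular, and they form a basis of $H^0(C,\Omega^1)$.

*$p=2$.* The affine curve is étale over the $t$-line, so $dt$ is regular and nowhere zero there. We have $dz=t^Q\,dt$. The function $\varpi=t^{Q/2}/z$ has valuation $-Q+Q+1=1$ at $\infty$, so it is a uniformizer. As $Q/2$ is even, $d\varpi=t^{Q/2}\,dz/z^2=t^{3Q/2}\,dt/z^2$. So $0=-3Q+v_\infty(dt)+2(Q+1)$, and $v_\infty(dt)=Q-2$. Hence $g_C=\frac Q2$. As $v_\infty(t^i\,dt)=Q-2-2i$, the differentials $\omega_i=t^i\,dt$, $0\le i<g_C$, form a basis of $H^0(C,\Omega^1)$.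

Let $J$ be the Jacobian of $C$ and $\alpha:C\to J$, $\alpha(P)=[P-\infty]$. Recall that $\alpha^*:H^0(J,\Omega^1)\to H^0(C,\Omega^1)$ is an isomorphism.

**Step 2: the Frobenius of $J$.** We show that a power of $\pi_J$ is a power of $-p$; this matches $\pi_E^2=-p$.

*$p$ odd.* As $s$ is even, $Q\equiv1\pmod4$. For $t\in\mathbf F_{Q^2}$ put $c=t^Q-t$; then $c^Q=t-t^Q=-c$. If $c\ne0$, then $c^{Q-1}=-1$ and $c^{(Q^2-1)/2}=(-1)^{(Q+1)/2}=-1$, so $c$ is a nonsquare in $\mathbf F_{Q^2}$. Hence the affine points over $\mathbf F_{Q^2}$ are those with $t\in\mathbf F_Q$, $Y=0$, and $\#C(\mathbf F_{Q^2})=Q+1$. The trace of the $Q^2$-Frobenius is $Q^2+1-(Q+1)=Q(Q-1)=2g_CQ$.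

*$p=2$.* For $t\in\mathbf F_{Q^2}$ the norm $t^{Q+1}$ lies in $\mathbf F_Q$, so its trace to $\mathbf F_Q$ is $2t^{Q+1}=0$, and its trace to $\mathbf F_2$ is $0$. So $z^2+z=t^{Q+1}$ has two solutions for each $t$, $\#C(\mathbf F_{Q^2})=2Q^2+1$, and the trace is $-Q^2=-2g_CQ$.

By Weil, the $2g_C$ eigenvalues of the $Q^2$-Frobenius have absolute value $Q$. Their sum is $\pm2g_CQ$, so all of them equal $Q$ (respectively $-Q$). The $Q^2$-Frobenius is $\pi_J^{2s}$, and $\pi_J$ acts semisimply on the Tate modules (Weil). So $\pi_J^{2s}=Q$ (respectively $-Q$). By the parity of $s$, in all cases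
$$\pi_J^{2s}=(-p)^s.\tag{8}$$

**Step 3: from homomorphisms to solutions of (1).** Define
$$V_s=\{f\in\mathbf F_p[t]:\ \exists\varphi\in\mathrm{Hom}_{\mathbf F_p}(J,E),\ (\varphi\alpha)^*\omega_E=f\,dt/Y\ (\text{resp. }f\,dt)\}.$$
As $\omega_E$ is invariant, $(\varphi+\psi)^*\omega_E=\varphi^*\omega_E+\psi^*\omega_E$. So $V_s$ is an additive group, hence an $\mathbf F_p$-vector space.

**Lemma 5.** If $0\ne g\in V_s$, then $g$ satisfies (1) for some $x,y\in\mathbf F_p(t)$, with $w=t^Q$ for $p$ odd and $w=t^{Q/2}$ for $p=2$. These $w$ lie in $\Theta$, and $w\neq t$ for $p$ odd.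

*Proof.* For $p$ odd, $t^Q=t^{\ell^{s/2}}$ with $s/2\ge1$; for $p=2$, $t^{Q/2}=t^{\ell^{(s-1)/2}}$. This is the last statement.

Let $R=\varphi\alpha:C\to E$, where $\varphi$ belongs to $g$. As $g\ne0$, $R$ is nonconstant; view it as a point of $E$ over the function field $\mathbf F_p(C)$. Let $\iota$ be the involution $Y\mapsto-Y$ (resp. $z\mapsto z+1$). It fixes $\infty$ and its quotient is the $t$-line, so $P+\iota P\sim2\infty$. Thus $\alpha\iota=-\alpha$ and $R\circ\iota=-R$. The functions fixed by $\iota$ are those in $\mathbf F_p(t)$.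

*$p$ odd.* Since $-(X,Y)=(X,-Y)$, the first coordinate of $R$ is invariant and the second is anti-invariant: $R=(x,yY)$ with $x,y\in\mathbf F_p(t)$, and $(t^Q-t)y^2=h(x)$. If $y=0$, then $h(x)=0$, $x$ is constant and so is $R$, a contradiction. Also $R^*\omega_E=dx/(yY)=(x'/y)\,dt/Y$, so $g=x'/y$.

*$p=2$.* On $E$ we have $-(X,Y)=(X,Y+1)$. So the first coordinate is invariant, and the second coordinate minus $z$ is invariant: $R=(x,y+z)$ with $x,y\in\mathbf F_2(t)$. The equation of $E$ gives $y^2+y+t^{Q+1}=x^3$, and $t^{Q+1}=t\,w^2$. Also $R^*\omega_E=x'\,dt$, so $g=x'$. $\square$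

Everything now depends on knowing which polynomials lie in $V_s$.

## 8. Dieudonné modules and Tate's theorem

We need to decide which differentials on $C$ come from homomorphisms $J\to E$. Tate's theorem at $p$ turns this into linear algebra. For an abelian variety $A$ let $A[p^\infty]$ be its $p$-divisible group. For a perfect field $k$ of characteristic $p$ let $W(k)$ be the Witt vectors, $\sigma$ their Frobenius, and $[\lambda]$ the Teichmüller lift of $\lambda\in k$, so that $\sigma[\lambda]=[\lambda^p]$. For a $p$-divisible group $G$ over $k$ let $D(G)$ be its classical contravariant Dieudonné module (Fontaine, *Groupes p-divisibles sur les corps locaux*, Ch. III; Chai–Conrad–Oort, *Complex Multiplication and Lifting Problems*, §1.4.3). We use these facts.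

* **(D1)** $D$ is an additive anti-equivalence onto finite free $W(k)$-modules with a $\sigma$-linear $F$ and a $\sigma^{-1}$-linear $V$ such that $FV=VF=p$. The rank of $D(A[p^\infty])$ is $2\dim A$. $D$ is compatible with perfect base extension.
* **(D2)** There is a natural $k$-linear isomorphism $D(G)/FD(G)\cong\omega_G$ (cotangent space), compatible with base extension. For an abelian variety, $\omega_{A[p^\infty]}=H^0(A,\Omega^1)$.
* **(D3)** If $A$ is an abelian variety over $\mathbf F_p$, then on the $\mathbf Z_p$-module $D(A[p^\infty])$ we have $F=D(\pi_A)$.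
* **(T)** (Tate; Waterhouse–Milne, *Abelian varieties over finite fields*, Proc. Symp. Pure Math. 20 (1971), Thm 6; Chai–Conrad–Oort, App. A.1.) For abelian varieties $A,A'$ over a finite field, $\mathrm{Hom}(A,A')\otimes\mathbf Z_p\cong\mathrm{Hom}(A[p^\infty],A'[p^\infty])$.

Two examples over $\mathbf F_p$, to fix the direction of the arrows. On $\mathbf Q_p/\mathbf Z_p$ the Frobenius is the identity, so $D=\mathbf Z_p$ with $F=1$, $V=p$, and $D/FD=0$; an étale group has no cotangent space. On $\mu_{p^\infty}$ the Frobenius is multiplication by $p$, so $D=\mathbf Z_p$ with $F=p$, $V=1$, and $D/FD=\mathbf F_p$.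

Note that $F$ is injective, because $VF=p$ is, and that $pD\subseteq FD$.

## 9. The lines $\mathbf Z_pe_a$ in the Dieudonné module of $J$

Let $D_0=D(J[p^\infty])$, free of rank $2g_C$ over $\mathbf Z_p$, with $\mathbf Z_p$-linear $F,V$. We shall find a basis of $D_0$ that $F$ permutes up to scalars of known valuation.

**Step 1: a large group of automorphisms.** It will split the module into lines. Let $n=2(Q-1)$ for $p$ odd and $n=Q+1$ for $p=2$. Then $p\nmid n$ and $n\mid Q^2-1$. Put $k=\mathbf F_{Q^2}$, $W=W(k)$, and $D_k=W\otimes D_0=D(J_k[p^\infty])$, on which $F$ acts as $\sigma\otimes F$. Let $\mu_n\subset k^*$ be the group of $n$-th roots of unity. For $\lambda\in\mu_n$ there is an automorphism of $C_k$: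
$$h_\lambda(t,Y)=(\lambda^2t,\lambda Y)\ (p\text{ odd}),\qquad h_\lambda(t,z)=(\lambda t,z)\ (p=2).$$
Indeed $\lambda^{2Q}=\lambda^2$ for $p$ odd, and $\lambda^{Q+1}=1$ for $p=2$. It fixes $\infty$, so the push-forward on $J_k$ satisfies $h_{\lambda*}\alpha=\alpha h_\lambda$. Hence $h_{\lambda*}$ acts on $\omega_J=H^0(C_k,\Omega^1)$ as $h_\lambda^*$. One computes $h_\lambda^*\omega_i=\lambda^a\omega_i$ with $a=2i+1$ for $p$ odd (from $\lambda^{2i}\cdot\lambda^2/\lambda$) and $a=i+1$ for $p=2$. We call $a$ the *character* of $\omega_i$. The set of these characters is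
$$\mathrm{Low}=\{1,3,\dots,Q-2\}\subset\mathbf Z/2(Q-1)\ (p\text{ odd}),\qquad\mathrm{Low}=\{1,\dots,Q/2\}\subset\mathbf Z/(Q+1)\ (p=2),$$
each with multiplicity one.

**Step 2: multiplication by $p$ on characters.** Let $\Lambda$ be the set of odd residues mod $2(Q-1)$ for $p$ odd, and of nonzero residues mod $Q+1$ for $p=2$. Then $|\Lambda|=2g_C$, and multiplication by $p$ permutes $\Lambda$. For $a\in\Lambda$ and $p$ odd, $p^sa=a+(Q-1)a=a+(Q-1)$ because $a$ is odd. For $p=2$, $p^sa=Qa=-a$. In both cases
$$\text{multiplication by }p^s\text{ exchanges Low and }\Lambda\setminus\mathrm{Low},\tag{9}$$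
and $p^{2s}a=a$.

**Step 3: eigenspaces over $W$.** We show that each $a\in\Lambda$ occurs exactly once. As $p\nmid n$ and $\mu_n\subset k$, $D_k=\bigoplus_{a\in\mathbf Z/n}D_a$ with
$$D_a=\{x:\ D(h_{\lambda*})x=[\lambda]^ax\ \text{ for all }\lambda\in\mu_n\}.$$
$F$ commutes with $D(h_{\lambda*})$ by functoriality and is $\sigma$-linear, so $F(D_a)\subseteq D_{pa}$; likewise $V(D_{pa})\subseteq D_a$. By (D2) the quotient $D_k/FD_k=\bigoplus_aD_a/FD_{a/p}$ is $H^0(C_k,\Omega^1)$ with its action of $\mu_n$, so $\dim_kD_a/FD_{a/p}$ is $1$ for $a\in\mathrm{Low}$ and $0$ otherwise. Since $F$ is injective and $pD_{pa}=FVD_{pa}\subseteq FD_a$, the ranks of $D_a$ and $D_{pa}$ agree. So $\operatorname{rk}D_a$ is constant on orbits of multiplication by $p$. For $a\in\mathrm{Low}$, $D_a\ne0$; by (9), $D_a\ne0$ for all $a\in\Lambda$. As $\sum_a\operatorname{rk}D_a=2g_C=|\Lambda|$, we get $\operatorname{rk}D_a=1$ for $a\in\Lambda$ and $D_a=0$ otherwise.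

**Step 4: descent to $\mathbf Z_p$.** The $h_\lambda$ are not defined over $\mathbf F_p$, but we show that the lines $D_a$ are. Let $\gamma=\sigma\otimes1$ on $D_k=W\otimes D_0$, so $D_k^\gamma=D_0$. Let $\pi_C:C_k\to C_k$ be the $k$-morphism $(t,Y)\mapsto(t^p,Y^p)$ (resp. $(t,z)\mapsto(t^p,z^p)$), the base change of the Frobenius of $C$. Then $\pi_Ch_\lambda=h_{\lambda^p}\pi_C$. The push-forward of $\pi_C$ is the base change of $\pi_J$, so $\pi_Jh_{\lambda*}=h_{\lambda^p*}\pi_J$ on $J_k$. Apply the contravariant functor $D$: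
$$D(h_{\lambda*})\,D(\pi_J)=D(\pi_J)\,D(h_{\lambda^p*}).$$
By (D3), $D(\pi_J)=1\otimes F$ on $D_k$, and this is $F\gamma^{-1}$, where $F=\sigma\otimes F$ is the operator on $D_k$. Since $F$ commutes with $D(h_{\lambda*})$ and is injective, we may cancel it: $D(h_{\lambda*})\gamma^{-1}=\gamma^{-1}D(h_{\lambda^p*})$, that is,
$$D(h_{\lambda^p*})\,\gamma=\gamma\,D(h_{\lambda*}).$$
For $x\in D_a$ this gives $D(h_{\lambda^p*})\gamma x=\gamma([\lambda]^ax)=[\lambda^p]^a\gamma x$. As $\lambda\mapsto\lambda^p$ permutes $\mu_n$, $\gamma(D_a)\subseteq D_a$, with equality since $\gamma$ has finite order. Taking invariants in $D_k=\bigoplus D_a$ we get $D_0=\bigoplus_{a\in\Lambda}D_a^\gamma$. Tensor with $W$: the isomorphism $W\otimes D_0=D_k$ is the direct sum of the maps $W\otimes D_a^\gamma\to D_a$, so each of these is an isomorphism. Hence $D_a^\gamma=\mathbf Z_pe_a$ is free of rank one and $We_a=D_a$: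
$$D_0=\bigoplus_{a\in\Lambda}\mathbf Z_pe_a .$$

**Step 5: the action of $F$.** $F$ commutes with $\gamma$ and maps $D_a$ to $D_{pa}$. So $Fe_a=c_ae_{pa}$ with $c_a\in\mathbf Z_p$. The quotient $D_{pa}/FD_a=W/c_aW$ is a $k$-space of dimension $1$ or $0$ according to whether $pa\in\mathrm{Low}$ or not. Therefore
$$Fe_a=c_ae_{pa},\qquad v_p(c_a)=1\ \text{if }pa\in\mathrm{Low},\quad v_p(c_a)=0\ \text{otherwise}.\tag{10}$$
In $D_0/FD_0=H^0(C,\Omega^1)$ the element $e_b$ maps to $0$ if $b\notin\mathrm{Low}$. If $b\in\mathrm{Low}$ is the character of $\omega_i$, then $e_b$ maps to a nonzero element that lies in the eigenline $k\omega_i$ after extension to $k$, so to a nonzero $\mathbf F_p$-multiple of $\omega_i$. Finally, by (8) and (D3), $F^{2s}=(-p)^s$ on $D_0$.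

**Example.** Let $p=3$, $s=2$, $Q=9$, $n=16$. Then $\mathrm{Low}=\{1,3,5,7\}$, for $\omega_0,\omega_1,\omega_2,\omega_3$. Multiplication by $3$ has the cycles $1\to3\to9\to11\to1$ and $5\to15\to13\to7\to5$ on $\Lambda$. By (10), $F$ carries $e_1$ to a unit times $3e_3$, then $e_3$ to a unit times $e_9$, $e_9$ to a unit times $e_{11}$, and $e_{11}$ to a unit times $3e_1$.

## 10. Homomorphisms $J\to E$ as solutions of $F^2m=-pm$

Now we describe $V_s$ in terms of $D_0$. Let $N=D(E[p^\infty])$. It has rank $2$ over $\mathbf Z_p$, and $F^2=D(\pi_E)^2=-p$ on it. The ring $\mathbf Z_p[F]/(F^2+p)$ is a discrete valuation ring, since $F^2+p$ is an Eisenstein polynomial. $N$ is a torsion-free finitely generated module over it, hence free, and of rank one by counting $\mathbf Z_p$-ranks. So $N=\mathbf Z_p\nu\oplus\mathbf Z_pF\nu$ for some $\nu$. The quotient $N/FN=\mathbf F_p\bar\nu$ is $H^0(E,\Omega^1)$; scale $\nu$ by a unit so that $\bar\nu$ corresponds to $\omega_E$.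

A $\mathbf Z_p$-linear map $\beta:N\to D_0$ commuting with $F$ also commutes with $V$: $F(V\beta-\beta V)=p\beta-\beta p=0$, and $F$ is injective. Such a map is determined by $m=\beta(\nu)$, because $\beta(F\nu)=Fm$; and $m$ can be any element with $F^2m=-pm$. By (T) and (D1), these $m$ correspond to the $\varphi\in\mathrm{Hom}(J,E)\otimes\mathbf Z_p$. By (D2), $\varphi^*\omega_E$ is the class of $m$ in $D_0/FD_0$. This space is killed by $p$, and $\mathrm{Hom}(J,E)\otimes\mathbf Z_p=\mathrm{Hom}(J,E)+p\,(\mathrm{Hom}(J,E)\otimes\mathbf Z_p)$, so $\mathrm{Hom}(J,E)$ and $\mathrm{Hom}(J,E)\otimes\mathbf Z_p$ have the same image in it. Identifying $f$ with $f\,dt/Y$ (resp. $f\,dt$), we have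
$$V_s=\{\,m\bmod FD_0:\ m\in D_0,\ F^2m=-pm\,\}.\tag{11}$$

**Example, continued.** For $p=3$, $s=2$, look for $m=e_1+m_1e_9$. We have $F^2e_1=\kappa_0e_9$ and $F^2e_9=\kappa_1e_1$ with $v_3(\kappa_0)=v_3(\kappa_1)=1$ and $\kappa_0\kappa_1=(-3)^2$. So $m_1=-\kappa_0/3$ is a unit and $F^2m=-3m$. As $e_9\mapsto0$, this gives $1\in V_2$. In the same way, from $7\to5\to15\to13\to7$ we get $m=e_7+m_1e_{15}$ with $m_1$ a unit, so $t^3\in V_2$. These are the two solutions of Section 1. Starting from $e_3$, on the other hand, $F^2e_3$ is a unit times $e_{11}$, so $m=e_3+m_1e_{11}$ would need $m_1$ with $-3m_1$ a unit, which is not in $\mathbf Z_3$.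

## 11. A walk of signs

The example shows what must be controlled: the solution $m$ is forced by a recursion along the orbit of $b$ under $p^2$, and its coefficients must stay integral.

Let $b\in\mathrm{Low}$. For $l\ge0$ put $\varepsilon(l)=+1$ if $p^lb\in\mathrm{Low}$ and $\varepsilon(l)=-1$ otherwise, and let
$$H_c=\sum_{l=1}^c\varepsilon(l).$$
By (9), $\varepsilon(l+s)=-\varepsilon(l)$. As $\varepsilon(0)=+1$, this gives $\varepsilon(s)=-1$; further $H_{2s}=0$ and $H_{s+i}=H_s-H_i$.

**Lemma 6.** Let $b\in\mathrm{Low}$ be the character of $\omega_i$. Suppose that for every even $c$ with $0<c<2s$ we have $H_c\ge0$, and $H_c\ge2$ whenever $\varepsilon(c)=+1$. Then $t^i\in V_s$.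

*Proof.*

**Step 1: the orbit has full length.** We need the $p^{2j}b$, $0\le j<s$, to be distinct, so that the coefficients below can be prescribed freely. Otherwise $p^{2j}b=b$ for some $0<j<s$. Then $\varepsilon(2j)=\varepsilon(0)=+1$, so $H_{2j}\ge2$. But $\varepsilon$ then has both $2j$ and $2s$ as periods, so $sH_{2j}=H_{2js}=jH_{2s}=0$, a contradiction.

**Step 2: the solution of $F^2m=-pm$.** Write $F^2e_{p^{2j}b}=\kappa_je_{p^{2j+2}b}$. By (10), $v_p(\kappa_j)$ is the number of $l\in\{2j+1,2j+2\}$ with $p^lb\in\mathrm{Low}$. As $F^{2s}e_b=(-p)^se_b$ and $p^{2s}b=b$, $\prod_{j<s}\kappa_j=(-p)^s$. Put $m_0=1$ and $m_{j+1}=-\kappa_jm_j/p$. Then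
$$v_p(m_j)=\#\{1\le l\le2j:\ p^lb\in\mathrm{Low}\}-j=\frac{2j+H_{2j}}2-j=\frac{H_{2j}}2\ge0\qquad(0\le j<s).$$
So $m=\sum_{j<s}m_je_{p^{2j}b}$ lies in $D_0$. By construction $m_j\kappa_j=-pm_{j+1}$ for $j<s-1$. At the end of the orbit, $m_{s-1}\kappa_{s-1}=\prod_{j<s}\kappa_j/(-p)^{s-1}=(-p)^s/(-p)^{s-1}=-p=-pm_0$. Since $p^{2s}b=b$, this says $F^2m=-pm$.

**Step 3: the differential of $m$.** We show that only $e_b$ contributes modulo $FD_0\supseteq pD_0$. For $0<j<s$, either $p^{2j}b\notin\mathrm{Low}$ and $e_{p^{2j}b}\mapsto0$; or $\varepsilon(2j)=+1$, so $H_{2j}\ge2$ and $p\mid m_j$. So $m$ has the class of $e_b$, a nonzero $\mathbf F_p$-multiple of $\omega_i$. By (11), and since $V_s$ is an $\mathbf F_p$-space, $t^i\in V_s$. $\square$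

**Example.** Let $p=3$, $s=4$, $n=160$, $i=9$, $b=19$; $\mathrm{Low}$ consists of the odd residues below $80$. The multiples $3^lb$ for $l=1,2,3,4$ are $57,11,33,99$, so $\varepsilon=+,+,+,-$ and then $-,-,-,+$. Hence $H_2=2$ with $\varepsilon(2)=+1$; $H_4=2$ with $\varepsilon(4)=-1$; $H_6=0$ with $\varepsilon(6)=-1$. Lemma 6 gives $t^9\in V_4$. By Lemma 5, $g=t^9$ is an output of (1), although $t^2$ is not, by Proposition 2. With $\tau=t^9$, (5) shows that $t-t^9$ and $t\cdot t-t^9\cdot t^9=t^2-(t^2)^9$ have the form $u^9-u$. So $t\in B$ for $p=3$.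

## 12. Base-$p$ digits: why high powers work

The sign $\varepsilon(l)$ can be read from the base-$p$ digits of $i$, and a digit $0$ produces a sign $+1$. Multiplying the exponent by $p^r$ and taking $s$ large puts zeros at both ends of the digit string, and that makes the hypothesis of Lemma 6 hold.

Let $f\in\mathbf F_p[t]$, $f\ne0$, $\deg f<p^L$ with $L\ge1$. Choose $r\ge L+3$ even, and $M\ge L+3$ such that $s=M+L+r$ is even for $p$ odd and odd for $p=2$.

**Lemma 7.** $t^{p^rj}\in V_s$ for all $0\le j<p^L$.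

*Proof.* Let $i=p^rj$ and write $i$ in base $p$ with $s$ digits $d_1\dots d_s$, most significant first, so $d_k$ is the coefficient of $p^{s-k}$. Since $i=p^rj$ with $j<p^L$, only $d_{M+1},\dots,d_{M+L}$ can be nonzero. Also $i<p^{r+L}\le p^{s-1}\le g_C$; for $p$ odd the last inequality is $(p^s-1)/2\ge p^{s-1}$, and for $p=2$ it is the equality $g_C=2^{s-1}$. So $\omega_i$ is a basis differential. Let $b\in\mathrm{Low}$ be its character, represented by $2i+1$ (resp. $i+1$).

**Step 1: a zero digit gives a plus sign.** Claim: if $1\le l\le s-1$ and $d_{l+1}=0$, then $\varepsilon(l)=+1$.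

Let $\theta=b/n$ with this representative. An element of $\Lambda$ with representative $a\in(0,n)$ lies in $\mathrm{Low}$ if and only if $a/n<\frac12$: for $p$ odd, $a$ is odd and the condition $a<Q-1$ means $a\le Q-2$; for $p=2$, $a<\frac{Q+1}2$ means $a\le\frac Q2$. So $\theta\in(0,\frac12)$, and $\varepsilon(l)=+1$ if and only if the fractional part of $p^l\theta$ is less than $\frac12$.

For $p$ odd, $\theta=\frac{2i+1}{2(Q-1)}$, so $(Q-1)\theta=i+\frac12$ and $Q\theta=i+\frac12+\theta$. For $p=2$, $\theta=\frac{i+1}{Q+1}$, so $Q\theta=i+1-\theta$. In both cases $Q\theta=i+\delta$ with $0<\delta<1$. Hence $p^l\theta=(i+\delta)/p^{s-l}$, and its fractional part is $(i_l+\delta)/p^{s-l}$, where $i_l$ is the residue of $i$ modulo $p^{s-l}$, whose digits are $d_{l+1}\dots d_s$. If $d_{l+1}=0$, then $i_l\le p^{s-l-1}-1$, so $i_l+\delta<p^{s-l-1}$. The fractional part is therefore less than $1/p\le\frac12$. This proves the claim.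

**Step 2: the sign pattern.** By Step 1, $\varepsilon(l)=+1$ for $1\le l\le M-1$ and for the $r$ values $M+L\le l\le s-1$. Also $\varepsilon(s)=-1$. The $L$ values $M\le l\le M+L-1$ are arbitrary.

**Step 3: the hypothesis of Lemma 6.** Let $c$ be even, $0<c<2s$.

* Let $c<s$. If $c\le M-1$, then $H_c=c\ge2$. Otherwise $H_c\ge(M-1)-L\ge2$.
* Let $c=s$. Then $\varepsilon(s)=-1$, and $H_s\ge(M-1)-L+r-1\ge0$.
* Let $c=s+i'$ with $0<i'<s$; then $i'\equiv s\pmod2$. Here $H_c=H_s-H_{i'}=\sum_{l=i'+1}^s\varepsilon(l)$ and $\varepsilon(c)=-\varepsilon(i')$. If $i'\ge M+L$, then $\varepsilon(i')=+1$, so $\varepsilon(c)=-1$, and $H_c=(s-1-i')-1=s-i'-2\ge0$, because $i'<s$ and $i'\equiv s\pmod 2$. If $i'<M+L$, the sum contains all $r$ signs with $M+L\le l\le s-1$, at most $L$ arbitrary ones, possibly some further plus signs, and $\varepsilon(s)=-1$; so $H_c\ge r-L-1\ge2$.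

Lemma 6 gives $t^i\in V_s$. $\square$

The last digit shows the obstruction of Section 5 again. If $d_s=p-1$, then the fractional part of $p^{s-1}\theta$ is $(p-1+\delta)/p$, where $\delta>\frac12$, and this exceeds $\frac12$. So $\varepsilon(s-1)=-1$, and $H_{2s-2}=H_s-H_{s-2}=\varepsilon(s-1)+\varepsilon(s)=-2$, which violates the hypothesis of Lemma 6. For $i=p-1$ this happens for every $s$.

## 13. Every $f\in\mathbf F_p[t]$ lies in $B$

We finish the proof of Theorem 1. The element $0$ is in $B$ by definition. Let $0\ne f=\sum_{j<p^L}a_jt^j$ with $a_j\in\mathbf F_p$, and let $r,s$ be as in Section 12. Since $a_j^{p^r}=a_j$,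
$$g:=f^{p^r}=\sum_{j<p^L}a_jt^{p^rj},$$
and this lies in the $\mathbf F_p$-space $V_s$ by Lemma 7. By Lemma 5, $g$ satisfies (1) with some $w\in\Theta$ and some $x,y\in\mathbf F_p(t)\subseteq K$. Write $r=2\rho$, so that $p^r=\ell^\rho$, and put $\tau=t^{\ell^\rho}\in\Theta$. Then
$$f-g=f-f^{\ell^\rho},\qquad tf-\tau g=tf-(tf)^{\ell^\rho}.$$
By (5), applied to $z=f$ and $z=tf$, both are of the form $-(u_1^\ell-u_1)=(-u_1)^\ell-(-u_1)$. So (2) holds and $f\in B$. Hence $\mathbf F_p[t]\subseteq B$. With $B\subseteq\mathbf F_q[t]$ and the diophantine definitions of $\Theta$ and $B$ from Section 6, Theorem 1 is proved. $\blacksquare$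

## 14. All diophantine subsets of $\mathbf F_q(t)^n$

This supplement is not needed for the question. It uses one further published result, J. Demeyer, *Recursively enumerable sets of polynomials over a finite field are Diophantine*, Invent. Math. 170 (2007): every recursively enumerable subset of $\mathbf F_q[t]^N$ is diophantine over $\mathbf F_q[t]$, where the polynomials have coefficients in $\mathbf F_q[t]$.

**Theorem 2.** $S\subseteq\mathbf F_q(t)^n$ is diophantine in $(\mathbf F_q(t),L_t)$ if and only if $S$ is recursively enumerable and invariant under $\mathrm{Gal}(\mathbf F_q/\mathbf F_p)$ acting on coefficients.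

*Proof.*

**Only if.** A diophantine set is recursively enumerable: search for solutions. It is invariant because $\mathrm{Gal}(\mathbf F_q/\mathbf F_p)$ acts on $\mathbf F_q(t)$ by field automorphisms that fix $t$, that is, by $L_t$-automorphisms.

**If.** First we express $S$ with one extra parameter. The set of $(f_1,k_1,\dots,f_n,k_n)\in\mathbf F_q[t]^{2n}$ with all $k_i\neq0$ and $(f_i/k_i)_i\in S$ is recursively enumerable. By Demeyer's theorem it is given by a condition $\exists\mathbf y\in\mathbf F_q[t]^m:\ G(\mathbf f,\mathbf k,\mathbf y)=0$. So $\mathbf x\in S$ if and only if there are $f_i,k_i,y_j\in\mathbf F_q[t]$ with $x_ik_i=f_i$ for all $i$ and $G(\mathbf f,\mathbf k,\mathbf y)=0$. By Theorem 1 membership in $\mathbf F_q[t]$ is a positive existential $L_t$-condition over $\mathbf F_q(t)$. The coefficients of $G$ lie in $\mathbf F_q[t]=\mathbf F_p[\beta][t]$, where $\beta$ generates $\mathbf F_q$ over $\mathbf F_p$. So $S=\{\mathbf x:\Phi(\mathbf x,\beta)\}$ with $\Phi$ a positive existential $L_t$-formula.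

Next we remove the parameter. Let $\mu$ be the minimal polynomial of $\beta$ over $\mathbf F_p$. We claim
$$S=\{\mathbf x:\ \exists\beta'\ (\mu(\beta')=0\ \wedge\ \Phi(\mathbf x,\beta'))\}.$$
The roots $\beta'$ of $\mu$ in $\mathbf F_q(t)$ are the $\sigma\beta$ with $\sigma\in\mathrm{Gal}(\mathbf F_q/\mathbf F_p)$. As $\sigma$ acts by $L_t$-automorphisms, and $S$ is invariant,
$$\Phi(\mathbf x,\sigma\beta)\iff\Phi(\sigma^{-1}\mathbf x,\beta)\iff\sigma^{-1}\mathbf x\in S\iff\mathbf x\in S.$$
This proves the claim, and the right side is diophantine. $\blacksquare$
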